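# A link whose diagrams all overshoot the top degree of Khovanov homology

## 1. A plausible yes: top degrees of diagrams and of links

Every link diagram carries a largest quantum degree $j_{\max}(D)$ in which its Khovanov complex has a generator. Every link has a largest quantum degree $\overline j(L)$ in which its Khovanov homology is nonzero. The first is at least the second. A bad diagram may overshoot, but a good enough diagram, one would guess, does not: *every oriented link has a diagram $D$ with $j_{\max}(D)=\overline j(L)$.* The question whether this is so is taken from Jozef H. Przytycki and Marithania Silvero, "Homotopy type of circle graphs complexes motivated by extreme Khovanov homology", arXiv:1608.03002 (2016). We fix the definitions, test the guess on small diagrams, and then show that it is wrong.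

Let $D$ be a diagram of an oriented link $L$ with $n=n_++n_-$ crossings, $n_\pm$ of them positive or negative. A crossing is positive if the direction of the under-strand is obtained from that of the over-strand by a counterclockwise rotation through an angle less than $\pi$; for example, over-strand from SW to NE and under-strand from SE to NW. The writhe is $w=w(D)=n_+-n_-$. Near a crossing, the two *$A$-regions* are those swept by the over-strand when it rotates counterclockwise until it meets the under-strand; the other two are the *$B$-regions*. The $A$-smoothing joins the $A$-regions, the $B$-smoothing joins the $B$-regions. In the positive crossing just described the $A$-regions are the north and south ones, so the $A$-smoothing consists of two vertical strands: it is the smoothing that respects the orientations.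

**Definition (enhanced states).** A state $s$ labels every crossing $A$ or $B$; $sD$ is the resulting collection of circles. An enhanced state also puts a sign $+$ or $-$ on each circle. With $\sigma(s)=\#A-\#B$ and $\tau(s)=\#\{+\text{ circles}\}-\#\{-\text{ circles}\}$, put
$$i(s)=\frac{w(D)-\sigma(s)}2,\qquad j(s)=w(D)+i(s)+\tau(s).$$

**Definition (Khovanov complex).** $C^{i,j}(D)$ is free over $\mathbb Z$ on the enhanced states with $i(s)=i$, $j(s)=j$. An enhanced state $t$ is adjacent to $s$ if they agree except near one crossing $x$, where the label changes from $A$ to $B$ and the signs change by $(++\to+)$, $(+-\to-)$, $(-+\to-)$ when two circles merge, and by $(+\to+-)$, $(+\to-+)$, $(-\to--)$ when one circle splits. The differential is $d(s)=\sum_t(-1)^k t$ over all $t$ adjacent to $s$, where $k$ is the number of $B$-labeled crossings after $x$ in a fixed order of the crossings. It raises $i$ by $1$ and keeps $j$. The homology groups $H^{i,j}(L)$ depend only on $L$.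

**Definition (the two top degrees).** $j_{\max}(D)=\max_s j(s)$, and $\overline j(L)$ is the largest $j$ with $H^{i,j}(L)\ne0$ for some $i$. One has $j_{\max}(D)\ge\overline j(L)$ for every diagram $D$ of $L$.

The crossingless diagram of the unknot has the two generators $+$ and $-$, with $i=0$ and $j=\pm1$, and $d=0$. So $j_{\max}=\overline j=1$, as guessed.

## 2. Chord pictures, merges, and the depth of a state

For larger diagrams we need bookkeeping that shows at once where the top is.

For a set $S$ of crossings let $D_S$ be the state with label $A$ on $S$ and $B$ elsewhere, and $k(S)$ its number of circles. At each crossing of the all-$B$ state $D_\emptyset$ draw a short arc, a *chord*, joining the two strands; $D_S$ is obtained from $D_\emptyset$ by surgery along the chords in $S$. Conversely, disjoint circles with disjointly embedded chords in the plane are the all-$B$ state of a unique diagram: replace a neighborhood of each chord by the crossing whose $B$-smoothing is the given picture. Let $1_S$ be the enhanced state over $S$ with all signs $+$, and, for a circle $c$ of $D_S$, let $c_S$ be the one with sign $-$ exactly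 on $c$.

Since $\sigma=2|S|-n$,
$$i=n_+-|S|,\qquad j=w+n_+-|S|+k(S)-2\,\#\{-\}.$$

**Definition (merge number).** $m(S)=\tfrac12\big(|S|+k(\emptyset)-k(S)\big)$.

Each surgery changes the number of circles by $\pm1$. If $M$ of the $|S|$ surgeries leading from $\emptyset$ to $S$ are merges, then $k(S)=k(\emptyset)-M+(|S|-M)$, so $m(S)=M$. Thus $m(S)$ is the number of merging surgeries on the way from $\emptyset$ to $S$, in any order. In particular $m\ge 0$ and $m$ is monotone under inclusion. Now let $y\in S$ and walk backward, $D_S\to D_{S\setminus y}$. If this backward step is a merge, the forward step is a split and $m(S\setminus y)=m(S)$. If the backward step is a split, the forward step is a merge and $m(S\setminus y)=m(S)-1$.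

Substituting $k(S)-|S|=k(\emptyset)-2m(S)$ gives $j=w+n_++k(\emptyset)-2\big(m(S)+\#\{-\}\big)$. The state $1_\emptyset$ shows that
$$j_{\max}(D)=w+n_++k(\emptyset),\qquad \text{depth}:=\tfrac12\big(j_{\max}(D)-j\big)=m(S)+\#\{-\}\ \ge0. \tag{1}$$
In particular all $j(s)$ of one diagram have the same parity. Let $C(d)$ be the part of the complex of depth $d$, graded by $h=|S|$. The differential removes one element from $S$, so it lowers $h$ by $1$, and
$$H^{i,\,j_{\max}(D)-2d}=H_{n_+-i}\big(C(d)\big). \tag{2}$$

*Kinks.* The one-crossing diagram of the unknot has two circles in its oriented smoothing and one in the other. If the crossing is negative, the oriented smoothing is $B$, so $k(\emptyset)=2$ and $j_{\max}=-1+0+2=1$: equality. If it is positive, $D_\emptyset$ is one circle with one chord $x$, and $j_{\max}=1+1+1=3$. In depth $0$ we have $1_{\{x\}}\mapsto\pm1_\emptyset$, an isomorphism, so there is no homology in degree $3$. In depth $1$ the two states $c_{\{x\}}$ both map to $\pm$ the state of one minus circle, which leaves $\mathbb Z$ in degree $j=1$; in depth $2$ there is one generator, of degree $-1$. This diagram overshoots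 by $2$, and removing the kink repairs it.

*Two-strand twists.* Close up a row of $n\ge2$ equal crossings on two strands ($n=2$: Hopf link, $n=3$: trefoil). Smoothing all crossings along the strands gives two parallel circles; smoothing all of them across gives a ring of $n$ circles. The handedness decides which of these is $D_\emptyset$. In both pictures every chord joins two different circles, so $m(\{y\})=1$ for every crossing $y$, and by monotonicity $m(S)\ge1$ for all $S\neq\emptyset$. Then $C(0)=\mathbb Z\,1_\emptyset$ has homology $\mathbb Z$, and $j_{\max}(D)=\overline j(L)$. The same words apply to any diagram in which no chord of $D_\emptyset$ has both ends on one circle.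

So far the guess survives.

## 3. The top row is a simplicial chain complex

To disprove the guess for some link we must control *all* its diagrams at once. So we ask: if $j_{\max}(D)=\overline j(L)$, what does this force on the invariant groups $H^{*,\overline j}(L)$?

The complex $C(0)$ has basis $1_S$ for $S\in\mathcal S_0(D)=\{S:m(S)=0\}$. By monotonicity $\mathcal S_0$ is closed under subsets. For $y\in S\in\mathcal S_0$ the backward step $D_S\to D_{S\setminus y}$ must be a merge, since a split would give $m(S\setminus y)=-1$. Hence $d1_S=\sum_{y\in S}\pm1_{S\setminus y}$, and this looks like a simplicial complex. The following lemma says that the signs do not matter.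

**Lemma 1.** Let $\Delta\ni\emptyset$ be a family of finite subsets of an ordered set, closed under subsets. Consider a complex with basis $e_U$ $(U\in\Delta)$ and $de_U=\sum_{y\in U}\varepsilon(U,y)e_{U\setminus y}$, $\varepsilon=\pm1$, $d^2=0$. After sign changes $e_U\to g(U)e_U$, $g(U)=\pm1$, we have $\varepsilon(U,y)=\varepsilon_0(U,y):=(-1)^{\#\{y'\in U:\,y'<y\}}$.

*Proof.* The coefficient of $e_{U\setminus\{y,y'\}}$ in $d^2e_U=0$ gives $\varepsilon(U,y)\varepsilon(U\setminus y,y')=-\varepsilon(U,y')\varepsilon(U\setminus y',y)$, and $\varepsilon_0$ satisfies the same identity. So $\eta=\varepsilon/\varepsilon_0$ satisfies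
$$\eta(U,y)\,\eta(U\setminus y,y')=\eta(U,y')\,\eta(U\setminus y',y).$$
Let $g(U)$ be the product of the values of $\eta$ along a sequence that removes the elements of $U$ one at a time until $\emptyset$ is reached. Two such sequences differ by adjacent transpositions, and the displayed identity says that these do not change the product. So $g$ is well defined and $g(U)=\eta(U,y)g(U\setminus y)$. For $f_U=g(U)e_U$ we get $df_U=\sum_y g(U)\varepsilon(U,y)g(U\setminus y)f_{U\setminus y}=\sum_y\varepsilon\eta\,f_{U\setminus y}=\sum_y\varepsilon_0(U,y)f_{U\setminus y}$. $\square$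

So $C(0)$ is the augmented simplicial chain complex of $\mathcal S_0$. It can be acyclic without any kink in sight. Suppose $D_\emptyset$ is one circle with four chords, each interlaced exactly with its neighbors in the chain $1-2-3-4$. As we will see in Section 6, surgery along non-interlaced chords on a circle only splits, and an interlaced pair produces a merge, so $\mathcal S_0$ consists of $\emptyset,1,2,3,4,13,14,24$. Its edges form the path $3-1-4-2$, which is contractible, and $C(0)$ is acyclic.

A first approach is now clear: find a link for which $H^{*,\overline j}$ is not the homology of a simplicial complex. It stops immediately, because that property restricts nothing we could use. The link below has $H^{*,\overline j}=\mathbb Z$ in two adjacent degrees, $h=4$ and $h=3$, and these are the reduced homology groups of a triangulated $S^3\vee S^2$ (simplicial dimension is $h-1$). The bare groups give no contradiction.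

What can be exploited is *how little* of the Khovanov differential enters $C(0)$: only merges $1_S\mapsto\pm1_{S\setminus y}$. A second homology theory with the same merges, but with a different split map, must have the same top row for every diagram. In lower rows, splits occur and the two theories may part. A link whose two homologies differ in degree $\overline j(L)$ then has no diagram with $j_{\max}(D)=\overline j(L)$.

## 4. Odd Khovanov homology and the sign $\zeta$

The second theory is the odd Khovanov homology of Ozsváth, Rasmussen and Szabó [ORS: *Odd Khovanov homology*, Algebr. Geom. Topol. 13 (2013) 1465–1488]. Write $H_{\rm ev}$ for the Khovanov homology of Section 1 and $H_{\rm odd}$ for the odd one. The only external input of this talk is the existence and invariance of $H_{\rm odd}$, in the following form.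

**Facts from [ORS].** Let $V(S)$ be the free abelian group on the circles of $D_S$. The chain group is $\bigoplus_S\Lambda^*V(S)$. If $r$ is the number of $1$-resolutions at $S$, then $\Lambda^pV(S)$ has homological degree $r-n_-$ and quantum degree $k(S)-2p+r+n_+-2n_-$. The differential is a sum of edge maps, each with a sign $\pm1$. For a merge the edge map is induced by identifying the two circles; for a split into $c',c''$ it is $\omega\mapsto(c'-c'')\wedge\tilde\omega$, where $\tilde\omega$ is a lift of $\omega$. For the sign choices allowed there, which exist, $d^2=0$ and the bigraded homology is an invariant of the oriented link.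

*The $0$-resolution is the $A$-smoothing.* The shift $r-n_-$ forces this. Take the positive kink, where the oriented smoothing has two circles and the other smoothing has one. If the other smoothing were the $0$-resolution, the complex would be an injective split map $\Lambda^*\mathbb Z\to\Lambda^*\mathbb Z^2$ from degree $0$ to degree $1$, and the unknot would have homology in degree $1$ instead of degree $0$. So the $0$-resolution of a positive crossing is the oriented smoothing, which is the $A$-smoothing. The resolution rule does not depend on orientations, so this holds at all crossings. Hence $r=n-|S|$, and the bidegree of $\Lambda^pV(S)$ is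
$$\big(n_+-|S|,\ \ w+n_+-|S|+k(S)-2p\big).$$

This is exactly the bidegree of an enhanced state over $S$ with $p$ minus circles. Identify $\Lambda^pV(S)$ additively with the span of these states, up to ordering signs that are irrelevant for $p\le1$: $1\in\Lambda^0$ becomes $1_S$ and $c\in\Lambda^1$ becomes $c_S$. For the positive kink the odd complex is $\Lambda^*\mathbb Z^2\to\Lambda^*\mathbb Z$ with $1\mapsto1$, $c_1,c_2\mapsto c$, $c_1\wedge c_2\mapsto0$ (up to sign). Its kernel is spanned by $c_1-c_2$ and $c_1\wedge c_2$, in $j=1$ and $j=-1$: the homology of the crossingless unknot again.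

Put $\zeta=+1$ in the even theory and $\zeta=-1$ in the odd theory. Both theories satisfy the following rules, with signs $\varepsilon(S,y)=\pm1$ for the removal of $y$ from $S$:

- (R1) merge: $1_S\mapsto\varepsilon\,1_{S\setminus y}$ and $c_S\mapsto\varepsilon\,\bar c_{S\setminus y}$, where $\bar c$ is the image circle;
- (R2) split: $1_S\mapsto\varepsilon\,(c'+\zeta c'')_{S\setminus y}$, where the order of $c',c''$ only affects $\varepsilon$;
- (R3) $d^2=0$.

**Only (R1)–(R3) are used below.** Changing the sign of all generators over a given $S$ preserves these rules; call this a *gauge change*. From now on "both theories" are treated at once, with $\zeta$ kept as a letter.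

**Theorem A.** For every diagram $D$ of $L$ and all $i$, $H^{i,j_{\max}(D)}_{\rm ev}(L)\cong H^{i,j_{\max}(D)}_{\rm odd}(L)$. Hence if $j_{\max}(D)=\overline j(L)=:J$ for some diagram $D$ of $L$, then $H^{i,J}_{\rm ev}(L)\cong H^{i,J}_{\rm odd}(L)$ for all $i$.

*Proof.* In both theories $C(0)$ has basis $1_S$, $S\in\mathcal S_0$, this family is closed under subsets, and all edges inside it are merges $1_S\mapsto\pm1_{S\setminus y}$. By Lemma 1 both complexes are isomorphic to the augmented simplicial chain complex of $\mathcal S_0$, with the same grading. $\square$

**Theorem B.** Let $D_1$ be the explicit 9-crossing diagram of Section 6, with any orientation, $L_1$ its link, and $n_+$ its number of positive crossings. Then $\overline j(L_1)=j_{\max}(D_1)-2=:J$, and the only nonzero groups in quantum degree $J$ are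
$$H_{\rm ev}^{n_+-4,J}=\mathbb Z,\quad H_{\rm ev}^{n_+-3,J}=\mathbb Z;\qquad H_{\rm odd}^{n_+-3,J}=\mathbb Z/2 .$$
Hence, by Theorem A, no diagram $D$ of $L_1$ has $j_{\max}(D)=\overline j(L_1)$, and the answer to the question is **no**.

**Theorem C.** There are pairwise non-isotopic links $L_r$ $(r\ge1)$, knots when $r$ is even, with $\min_Dj_{\max}(D)=\overline j(L_r)+2$. The same holds after adding any number of split unknots. So for every $\mu\ge1$ there are infinitely many $\mu$-component links without a diagram satisfying $j_{\max}(D)=\overline j$.

Theorem C is a supplement and is not needed for the answer; its proof is in Section 9.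

## 5. Independence complexes of paths

Almost every complex we meet is the following one, for a small graph.

**Definition.** For a graph $G$ with ordered vertices, $\hat C(G)$ is the augmented simplicial chain complex of its independence complex: basis $[U]$ for $U$ an independent set of vertices (including $\emptyset$), in degree $|U|$, with $\partial[U]=\sum_{y\in U}\varepsilon_0(U,y)[U\setminus y]$. If all vertices in $a$ precede those in $b$, let $a*b$ be the bilinear extension of $[U]*[W]=[U\cup W]$, whenever these unions are independent.

For example, $\partial[135]=[35]-[15]+[13]$, writing $[135]$ for $[\{1,3,5\}]$. Since $\partial(a*b)=\partial a*b+(-1)^{\deg a}a*\partial b$, products of cycles are cycles.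

**Lemma 2.** (a) If $G$ has an isolated vertex, $\hat C(G)$ is acyclic. (b) If $u$ has exactly one neighbor $v$, then $[U]\mapsto\pm[U\setminus v]$ if $v\in U$ (and $0$ otherwise), with suitable signs, induces isomorphisms $H_h(\hat C(G))\cong H_{h-1}(\hat C(G\setminus N[v]))$, where $N[v]$ is the closed neighborhood.

*Proof.* (a) Let $u$ be isolated; by Lemma 1 we may order the vertices with $u$ first. Let $\kappa[U]=[\{u\}\cup U]$ if $u\notin U$, and $0$ otherwise. If $u\notin U$, then $\partial\kappa[U]=[U]-\kappa\partial[U]$. If $U=\{u\}\cup W$, then $\kappa[U]=0$ and $\kappa\partial[U]=\kappa[W]=[U]$, since the other terms of $\partial[U]$ contain $u$. So $\partial\kappa+\kappa\partial=\mathrm{id}$.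

(b) The sets avoiding $v$ span the subcomplex $\hat C(G-v)$, which is acyclic by (a) since $u$ is isolated in $G-v$. The quotient has basis $[W\cup v]$ with $W$ independent in $G\setminus N[v]$; by Lemma 1 it is $\hat C(G\setminus N[v])$ shifted by one, up to signs. $\square$

Let $P_k$ be the path on $k$ vertices $a<b<c<\cdots$, and apply (b) with $u=a$, $v=b$, so that $N[v]=\{a,b,c\}$ (or $\{a,b\}$ if there is no $c$ adjacent to $b$). A cycle generates the homology exactly when the image of its $b$-part does. We get:

- $P_1$ is acyclic by (a). Then $P_4$ (rest $P_1$) and $P_7$ (rest $P_4$) are acyclic.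
- $P_2$: the rest is empty and $\hat C(\emptyset)=\mathbb Z$ in degree $0$; so $\mathbb Z$ in degree $1$, generator $[a]-[b]$.
- $P_3$: likewise $\mathbb Z$ in degree $1$, generator $[a]-[b]$, or equally (up to sign) $[b]-[c]$, since $[a]-[c]$ is $\pm$ the boundary of $[ac]$ modulo nothing else: $\partial[ac]=[c]-[a]$.
- $P_5$: the rest is the edge $de$; so $\mathbb Z$ in degree $2$, generator $([a]-[b])*([d]-[e])$, whose $b$-part maps to $\pm([d]-[e])$.
- Two disjoint edges $ab$, $de$: in the same way $\mathbb Z$ in degree $2$, generator $([a]-[b])*([d]-[e])$.

## 6. Seven chords in a chain and a small circle beside them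

**Definition (the diagram $D_1$).** Let $C$ be a circle, oriented counterclockwise, with base point $g_0$. Mark sixteen points in the order (starting at $g_0$)
$$g_0\;|\;s_1\,e_0\,s_2\,e_1\,s_3\,e_2\,s_4\,e_3\,s_5\,e_4\,s_6\,e_5\,s_7\,e_6\,s_0\,e_7\;|\;g_0. \tag{3}$$
For $1\le i\le7$, chord $i$ joins $s_i$ to $e_i$, inside $C$ for $i$ odd and outside for $i$ even. Outside $C$, and not enclosing it, put a small counterclockwise circle $z$, a chord $x$ from $z$ to $e_0$ and a chord $x'$ from $z$ to $s_0$, both outside $z$ and outside $C$. $D_1$ is the resulting 9-crossing diagram, $L_1$ its link, with any orientation.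

If we number the positions $1,\dots,16$, then $s_i$ is at $2i-1$ and $e_i$ at $2i+2$ for $1\le i\le7$, while $e_0$ is at $2$ and $s_0$ at $15$. The picture embeds: the intervals $(s_i,e_i)$ for $i=1,3,5,7$ are pairwise disjoint, and so are those for $i=2,4,6$ together with the cyclic interval from $s_0$ to $e_0$, over which $z,x,x'$ are placed. From the positions one reads off
$$s_y\in(s_i,e_i)\iff i=y-1,\qquad e_y\in(s_i,e_i)\iff i=y+1\qquad(1\le i,y\le7,\ y\ne i), \tag{4}$$
and among these seven intervals $e_0$ lies only in $(s_1,e_1)$ and $s_0$ only in $(s_7,e_7)$. So two chords among $1,\dots,7$ are interlaced exactly when they are neighbors in the path $P_7$: $1-2-\cdots-7$.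

**Surgery rule.** This replaces planar drawings by lists of points. Both ends of each inside chord lie to the left of $C$, and both ends of each outside chord lie to the right of $C$ or $z$. For a left chord, a strand arriving at one end turns left in front of the chord, follows it with the chord on its right, and turns left at the other end, where it meets the other strand in that strand's own direction; for a right chord exchange left and right. So all surgeries respect the orientations: *after surgery along a chord with ends $s,e$, the strand arriving at $s$ continues just after $e$, and the strand arriving at $e$ continues just after $s$.* The result depends only on the positions of the endpoints on the oriented circles. A surgery splits a circle if both ends lie on it and merges otherwise. Two interlaced chords on a circle give a split followed by a merge. Pairwise non-interlaced chords on a circle give only splits, because after one split each remaining chord still has both ends on one circle and non-interlacement persists.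

**Claim 1.** For $T\subset\{1,\dots,7\}$, $m(T)=\sum\lfloor n_c/2\rfloor$, the sum over the components (of sizes $n_c$) of the subgraph of $P_7$ induced on $T$.

*Proof.* Induct on $|T|$ and let $i=\min T$. If $i+1\notin T$, surgery along $i$ splits off the arc $(s_i,e_i)$, which by (4) contains no endpoint of another chord of $T$. The order of the other endpoints is unchanged, so $m(T)=m(T\setminus i)$, as claimed for a component of size $1$.

If $i+1\in T$, cut $C$ into $a_1=(s_i,s_{i+1})$, $a_2=(s_{i+1},e_i)$, $a_3=(e_i,e_{i+1})$ and the rest $a_0$. After surgery along $i$ and $i+1$, the end of $a_0$ (at $s_i$) continues with $a_3$; the end of $a_3$ (at $e_{i+1}$) with $a_2$; the end of $a_2$ (at $e_i$) with $a_1$; the end of $a_1$ (at $s_{i+1}$) with $a_0$. So a split and a merge give one circle $a_0a_3a_2a_1$. The remaining chords of $T$ have indices at least $i+2$, hence no endpoints on $a_1,a_2$, and on $a_3$ at most $s_{i+2}$. Their cyclic order is unchanged, and $m(T)=1+m(T\setminus\{i,i+1\})$, in agreement with the formula. $\square$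

Thus $m(T)=0$ iff $T$ is independent in $P_7$; write $T\in I$. And $m(T)=1$ iff exactly one component of $T$ is a pair $\{i,i+1\}$ or a triple $\{i,i+1,i+2\}$ and all others are singletons; write $T\in\mathcal M$. For instance $\{1,2,4,6\}\in\mathcal M$, with pair $12$.

*Adding $x$ and $x'$.* Surgery along $x$ (or $x'$) merges $z$ into $C$ without changing the order of the endpoints of chords $1,\dots,7$. So $m(T\cup x)=m(T\cup x')=1+m(T)$. After surgery along $x$, the circle $z$ sits at position $e_0$, and $x'$ joins position $e_0$ to position $s_0$ of one circle. By (4) and the line after it, $x'$ interlaces exactly the chords $1$ and $7$. So $m(T\cup\{x,x'\})\ge1$, with equality iff the chords of $T\cup\{x'\}$ are pairwise non-interlaced there, that is, iff $T$ is independent and $T\subset\{2,\dots,6\}$; write $T\in Q$. So $Q$ is the family of independent sets of the path $P_5$ on $2,\dots,6$.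

**The top row.** We find $\mathcal S_0=I$, so by Lemma 1 $C(0)\cong\hat C(P_7)$, which is acyclic. In both theories
$$H^{*,\,j_{\max}(D_1)}(L_1)=0. \tag{5}$$
By a gauge change we assume from now on that $\varepsilon(T,y)=\varepsilon_0(T,y)$ for all $T\in I$.

## 7. The second row: a chain that transports circles

By (1), $C(1)$ has as basis

- (i) $1_{T\cup\{x,x'\}}$, $T\in Q$;
- (ii) $1_{T\cup x}$ and $1_{T\cup x'}$, $T\in I$;
- (iii) $z_T$, and $c_T$ for the circles $c$ of $D_T$ coming from $C$, $T\in I$;
- (iv) $1_T$, $T\in\mathcal M$.

The elements (iii) and (iv) span a subcomplex $F$, because removal never creates $x$ or $x'$. Steps 1–6 compute $H(F)$. Section 8 attaches (i) and (ii).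

**Step 1: discard acyclic parts of $F$ and choose coordinates for circles.** We have $F=Z\oplus F'$, where $Z=\langle z_T\rangle\cong\hat C(P_7)$ is acyclic and $F'$ is spanned by the $c_T$ and the $1_T$, $T\in\mathcal M$ (splits inside chords $1,\dots,7$ never involve $z$). Let $*_T$ be the circle of $D_T$ through $g_0$. Merges send $*_T$ to $\pm*_{T\setminus y}$, so $\langle*_T:T\in I\rangle\cong\hat C(P_7)$ is an acyclic subcomplex of $F'$. Put $N=F'/\langle*_T\rangle$; then $H(F)=H(N)$. Let $N_0\subset N$ be the subcomplex spanned by the images of the $c_T$, and $N_1=N/N_0$, with basis $1_T$, $T\in\mathcal M$.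

For $i\in T\in I$ let $\delta_i[T]$ be (the circle of $D_T$ just after $s_i$) $-$ (the circle just before $s_i$). By the surgery rule, the circle just before $e_i$ is the one just after $s_i$, and the circle just after $e_i$ is the one just before $s_i$. So, walking along $C$, the circle changes by $+\delta_i$ at $s_i$, by $-\delta_i$ at $e_i$, and not at all at endpoints of chords outside $T$. Starting at $g_0$ we see that, modulo $*_T$, the circle through a point $p$ of $C$ is
$$\sum_{i\in T,\ p\in(s_i,e_i)}\delta_i[T].$$
Hence $*_T$ and the $\delta_i[T]$, $i\in T$, generate the group of circles coming from $C$. That group is free of rank $|T|+1$, so they form a basis. Removing $y\ne i$ sends $\delta_i[T]\mapsto\varepsilon_0(T,y)\delta_i[T\setminus y]$; removing $y=i$ sends it to $0$, since the two circles become one.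

Put $\delta_i[T]=0$ if $i\notin T$. By (4), for $y\notin T$ the circles of $D_T$ through $s_y$ and $e_y$ are $\delta_{y-1}[T]$ and $\delta_{y+1}[T]$ modulo $*_T$. The circles $t_T,b_T$ through $e_0$ and $s_0$ are $\delta_1[T]$ and $\delta_7[T]$ modulo $*_T$. When $y$ is removed from $S\in\mathcal M$ with $S\setminus y\in I$, rule (R2) splits into the circles through $s_y$ and $e_y$. Therefore
$$1_S\ \longmapsto\ \pm\big(\delta_{y-1}+\zeta\,\delta_{y+1}\big)[S\setminus y]. \tag{6}$$
For example, $D_{\{1,3\}}$ has three circles coming from $C$: the closed-up arcs $(s_1,e_1)$ and $(s_3,e_3)$, and the rest $*$. Chord $2$ runs from the first ($s_2$) to the second ($e_2$), and $1_{123}\mapsto\pm(\delta_1+\zeta\delta_3)[13]$ on removing $2$. So a chord whose two neighbors are present ties $\delta_{y-1}$ to $\delta_{y+1}$, and this tie contains $\zeta$.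

**Step 2: compute $H(N_0)$.** $N_0=\bigoplus_{i=1}^7N_0^{(i)}$, where $N_0^{(i)}$ has basis $\delta_i[T]$, $i\in T\in I$. Map $[U]\mapsto(-1)^{\#\{u\in U:u<i\}}\delta_i[U\cup i]$ for $U$ independent in $P_7\setminus N[i]$. Since $\varepsilon_0(U\cup i,y)=\pm\varepsilon_0(U,y)$ with sign $-$ iff $i<y$, and the prefactor changes sign under $U\to U\setminus y$ iff $y<i$, this identifies $N_0^{(i)}$ with $\hat C(P_7\setminus N[i])$ shifted by $1$, with differential $-\partial$. The graphs $P_7\setminus N[i]$ are:

- $i=1$: $\{3,\dots,7\}$, a $P_5$;
- $i=2$: $\{4,\dots,7\}$, a $P_4$, acyclic;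
- $i=3$: $\{1\}\sqcup\{5,6,7\}$, acyclic;
- $i=4$: $\{1,2\}\sqcup\{6,7\}$, two edges;
- $i=5$: $\{1,2,3\}\sqcup\{7\}$, acyclic;
- $i=6$: $\{1,\dots,4\}$, acyclic;
- $i=7$: $\{1,\dots,5\}$, a $P_5$.

By Section 5, $H(N_0)=\mathbb Z^3$, concentrated in $h=3$, with basis
$$\begin{aligned}K_1&=\delta_1([136]-[137]-[146]+[147]),\\ K_4&=\delta_4([146]-[147]-[246]+[247]),\\ K_7&=\delta_7([147]-[157]-[247]+[257]),\end{aligned} \tag{7}$$
where $\delta_1([136]-\cdots)$ means $\delta_1[136]-\cdots$.

**Step 3: compute $H(N_1)$.** In $N_1$ only removals staying inside $\mathcal M$ count, and they are merges, with coefficient $\pm1$. The $1_T$ whose nontrivial component is a pair span a subcomplex $N_1^{(2)}$: removing an element of the pair leads to $I$, and removing a singleton keeps the pair. From a triple, removing an end gives a pair, removing the middle leads to $I$, and removing a singleton keeps the triple. So $N_1^{(2)}$ and $N_1/N_1^{(2)}$ both split over the nontrivial component $Y$, and by Lemma 1 each summand is $\hat C(P_7\setminus N[Y])$ shifted by $|Y|$, where $N[Y]$ is the union of the closed neighborhoods.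

Pairs: $12$ (rest $4567$), $34$ (rest $\{1\}\sqcup\{6,7\}$), $45$ (rest $\{1,2\}\sqcup\{7\}$) and $67$ (rest $1234$) are acyclic. The pairs $23$ (rest $567$) and $56$ (rest $123$) give $\mathbb Z$ in $h=3$, with generators $\pm1_{236}\pm1_{237}$ and $\pm1_{156}\pm1_{256}$.

Triples: $345$ (rest $\{1\}\sqcup\{7\}$) is acyclic. The triples $123$ (rest $567$), $234$ (rest $67$), $456$ (rest $12$), $567$ (rest $123$) give $\mathbb Z$ in $h=4$, with generators
$$\gamma_{123}=\pm1_{1236}\pm1_{1237},\quad\gamma_{234}=\pm1_{2346}\pm1_{2347},\quad\gamma_{456}=\pm1_{1456}\pm1_{2456},\quad\gamma_{567}=\pm1_{1567}\pm1_{2567}.$$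

The connecting map $\mathbb Z^4\to\mathbb Z^2$ of the pair $N_1^{(2)}\subset N_1$ takes boundaries. The boundary of $\gamma_{123}$ has a $23$-component (remove $1$) of the form $\pm1_{236}\pm1_{237}$. It is a cycle of the $23$-summand, and a cycle of this form is unique up to sign, so it is $\pm$ the generator. The same holds for $\gamma_{234}$ (remove $4$). Their other components lie in the acyclic summands $12$ and $34$. Likewise $\gamma_{456}$ (remove $4$) and $\gamma_{567}$ (remove $7$) go to $\pm$ the generator of the $56$-summand. So the connecting map is onto. Hence $H_h(N_1)=0$ for $h\ne4$, and $H_4(N_1)\cong\mathbb Z^2$ is its kernel. It is generated by any cycles $\lambda_L,\lambda_R$ of $N_1$ whose triple parts are $\pm\gamma_{123}\pm\gamma_{234}$ and $\pm\gamma_{456}\pm\gamma_{567}$.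

**Step 4: construct $\lambda_L$ and $\lambda_R$.** We look for $\lambda_L=\sum_{Y,u}c(Y,u)1_{Y\cup u}$ with $Y\in\{123,124,134,234\}$, $u\in\{6,7\}$, $c=\pm1$. In $N_1$ we have, with all coefficients $\pm1$,
$$1_{123u}\to1_{23u},1_{12u},1_{123};\quad 1_{234u}\to1_{34u},1_{23u},1_{234};\quad 1_{124u}\to1_{12u},1_{124};\quad 1_{134u}\to1_{34u},1_{134}.$$
Put $c(123,6)=1$ and choose $c(123,7)$ so that $1_{123}$ cancels. Then, for each $u$, choose $c(234,u)$ canceling $1_{23u}$, $c(124,u)$ canceling $1_{12u}$, and $c(134,u)$ canceling $1_{34u}$. What remains of the boundary is $p'1_{234}+q'1_{124}+r'1_{134}$. Its own boundary in $N_1$ vanishes. The coefficient of $1_{23}$, which only $1_{234}$ produces, gives $p'=0$; that of $1_{12}$ gives $q'=0$; that of $1_{34}$ gives $r'=0$. So $\lambda_L$ is a cycle. Its triple part is a cycle of $N_1/N_1^{(2)}$ with coefficients $\pm1$, hence $\pm\gamma_{123}\pm\gamma_{234}$.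

Under the reflection $i\mapsto8-i$ the same construction gives $\lambda_R=\sum\pm1_{u\cup Y}$ with $u\in\{1,2\}$, $Y\in\{456,457,467,567\}$. Here
$$1_{u567}\to1_{u56},1_{u67},1_{567};\quad 1_{u456}\to1_{u45},1_{u56},1_{456};\quad 1_{u467}\to1_{u67},1_{467};\quad 1_{u457}\to1_{u45},1_{457}.$$
One cancels in turn $1_{567}$, $1_{u56}$, $1_{u67}$, $1_{u45}$; the remaining combination of $1_{456},1_{467},1_{457}$ vanishes by looking at $1_{56}$, $1_{67}$, $1_{45}$.

**Step 5: find the boundaries of $\lambda_L$ and $\lambda_R$ in $N_0$, up to signs.** Lift $\lambda_L$ to $N$ by the same formula; then $d\lambda_L$ is a cycle of $N_0$. By (6), with all letters equal to $\pm1$,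
$$\begin{aligned}d\lambda_L=\sum_{u=6,7}\Big(&\{A_u(\delta_1+\zeta\delta_3)+B_u\delta_3\}[13u]+\{C_u(\delta_2+\zeta\delta_4)+D_u\delta_2\}[24u]\\&+\{E_u\delta_1+F_u\delta_4\}[14u]\Big).\end{aligned}$$
Here $A_u$ comes from $1_{123u}$ (remove $2$), $C_u$ from $1_{234u}$ (remove $3$), $D_u,E_u$ from $1_{124u}$ (remove $1$, $2$), and $B_u,F_u$ from $1_{134u}$ (remove $4$, $3$). The boundary of this chain vanishes in each summand $N_0^{(i)}$ separately:

- $N_0^{(3)}$, coefficient of $\delta_3[3u]$ (remove $1$): $\zeta A_u+B_u=0$, so $B_u=-\zeta A_u$.
- $N_0^{(2)}$, coefficient of $\delta_2[2u]$ (remove $4$): $D_u=-C_u$.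
- $N_0^{(1)}$, coefficients of $\delta_1[1u]$ (remove the second element) and of $\delta_1[13]$ (remove $u$): $E_u=-A_u$ and $A_7=-A_6$.
- $N_0^{(4)}$, coefficients of $\delta_4[4u]$ (remove the first element) and of $\delta_4[14]$ (remove $u$): $\zeta C_u=-F_u$ and $F_7=-F_6$.

So the $\delta_3$- and $\delta_2$-terms disappear and, comparing with (7), $d\lambda_L=A_6K_1+F_6K_4=-(A_7K_1+F_7K_4)$. Let $d1_{1347}$ contain $b\,\delta_3[137]+f\,\delta_4[147]$ with $b,f=\pm1$. If $c$ is the coefficient of $1_{1347}$ in $\lambda_L$, then $B_7=cb$, $F_7=cf$ and $A_7=-\zeta B_7=-\zeta cb$. Hence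
$$d\lambda_L=\pm(-\zeta b\,K_1+f\,K_4). \tag{8}$$

On the right, by (6),
$$\begin{aligned}d\lambda_R=\sum_{u=1,2}\Big(&\{A'_u(\delta_4+\zeta\delta_6)+B'_u\delta_6\}[u46]+\{C'_u(\delta_5+\zeta\delta_7)+D'_u\delta_5\}[u57]\\&+\{E'_u\delta_4+F'_u\delta_7\}[u47]\Big),\end{aligned}$$
where $A'_u$ comes from $1_{u456}$ (remove $5$), $C'_u$ from $1_{u567}$ (remove $6$), $D'_u,E'_u$ from $1_{u457}$ (remove $4$, $5$), and $B'_u,F'_u$ from $1_{u467}$ (remove $7$, $6$). The cycle conditions are:

- $N_0^{(5)}$, coefficient of $\delta_5[u5]$ (remove $7$): $D'_u=-C'_u$.
- $N_0^{(6)}$, coefficient of $\delta_6[u6]$ (remove $4$): $B'_u=-\zeta A'_u$.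
- $N_0^{(4)}$, coefficients of $\delta_4[u4]$ (remove the third element) and of $\delta_4[46]$ (remove $u$): $E'_u=-A'_u$ and $A'_2=-A'_1$.
- $N_0^{(7)}$, coefficients of $\delta_7[u7]$ (remove the second element) and of $\delta_7[47]$ (remove $u$): $F'_u=-\zeta C'_u=\zeta D'_u$ and $F'_2=-F'_1$.

So $d\lambda_R=A'_1K_4+F'_1K_7$. Let $d1_{1457}$ contain $e\,\delta_4[147]+a\,\delta_5[157]$ with $e,a=\pm1$. If $c'$ is the coefficient of $1_{1457}$ in $\lambda_R$, then $A'_1=-E'_1=-c'e$ and $F'_1=\zeta D'_1=\zeta c'a$. Hence
$$d\lambda_R=\pm(-e\,K_4+\zeta a\,K_7). \tag{9}$$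

**Step 6: compare the signs in (8) and (9) through the middle set $\{1,3,4,5,7\}$.** This set lies in $\mathcal M$, with triple $345$. Omitting the terms from removing $1$ or $7$, write in $N$
$$d1_{13457}=p\,1_{1457}+q(\delta_3+\zeta\delta_5)[1357]+r\,1_{1347}+\cdots,\qquad p,q,r=\pm1.$$
The omitted terms cannot contribute to the coefficients of $\delta_3[137]$, $\delta_5[157]$, $\delta_4[147]$ in $d^2$, since these sets contain both $1$ and $7$. With $\varepsilon_0([1357],5)=+1$ and $\varepsilon_0([1357],3)=-1$, the equation $d^2=0$ gives, in this order,
$$q+rb=0,\qquad-\zeta q+pa=0,\qquad rf+pe=0.$$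
So $b=-qr$, $a=\zeta pq$, $e=-prf$. Put $\theta=qrf=\pm1$. Then $-\zeta bK_1+fK_4=\zeta qrK_1+fK_4=f(\zeta\theta K_1+K_4)$, and $-eK_4+\zeta aK_7=prfK_4+pqK_7=prf(K_4+\theta K_7)$. That is,
$$d\lambda_L=\pm(\zeta\theta K_1+K_4),\qquad d\lambda_R=\pm(K_4+\theta K_7). \tag{10}$$
So the connecting map $H_4(N_1)=\mathbb Z^2\to H_3(N_0)=\mathbb Z^3$ is injective. Since $H(N_0)$ and $H(N_1)$ vanish in all other degrees, $H_h(N)=0$ for $h\ne3$, and $H_3(N)=\mathbb Z$ is generated by $K_4$, with
$$K_1=-\zeta\theta K_4,\qquad K_7=-\theta K_4. \tag{11}$$
The answer $\mathbb Z$ is the same in both theories, but the identification of the two ends of the chain is not: $K_1=\zeta K_7$. The circle $z$, tied to position $e_0$ by $x$ and to $s_0$ by $x'$, is there to detect this.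

## 8. Closing the chain with $x$ and $x'$

**Step 7: normalize the signs of the generators (i) and (ii).** Removing $x$ from $T\cup x$ is a split with new circles $t_T$ and $z$; removing $x'$ from $T\cup x'$ is a split with new circles $b_T$ and $z$. Rescale the generators (ii) by signs so that
$$1_{T\cup x}\mapsto t_T+\zeta z_T,\qquad 1_{T\cup x'}\mapsto b_T+\zeta z_T$$
under removal of $x$, respectively $x'$. The coefficient of $z_{T\setminus y}$ in $d^21_{T\cup x}=0$ is $\zeta\varepsilon_0(T,y)+\zeta\varepsilon(T\cup x,y)$, so $\varepsilon(T\cup x,y)=-\varepsilon_0(T,y)$; likewise for $x'$.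

For $T\in Q$ the removals of $x'$ and of $x$ from $T\cup\{x,x'\}$ keep $m=1$, so they are merges: $d1_{T\cup\{x,x'\}}=\mu_T1_{T\cup x}+\nu_T1_{T\cup x'}+\cdots$ with $\mu_T,\nu_T=\pm1$. The coefficient of $z_T$ in $d^2=0$ gives $\zeta(\mu_T+\nu_T)=0$. Rescale so that $\mu_T=1$, $\nu_T=-1$. The coefficient of $1_{(T\setminus y)\cup x}$ in $d^2=0$ is $-\varepsilon_0(T,y)+\varepsilon(T\cup\{x,x'\},y)$, so $\varepsilon(T\cup\{x,x'\},y)=\varepsilon_0(T,y)$.

**Step 8: compute the homology of $E=C(1)/F$ and find its generator.** In $E$ the elements (ii) span a subcomplex consisting of two shifted copies of $\hat C(P_7)$ with differential $-\partial$; it is acyclic. The quotient is $\hat C(P_5)$, on vertices $2,\dots,6$, shifted by $2$. Thus $H(E)=\mathbb Z$ in $h=4$, generated by the class that maps to the class of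
$$\alpha=([2]-[3])*([5]-[6])=[25]-[26]-[35]+[36].$$
To lift it to a cycle of $E$ we need $\beta\in\hat C(P_7)$ with $\partial\beta=\alpha$. Take
$$\beta=-[135]+[136]-[146]+[147]-[157]+[246]-[247]+[257].$$
All eight sets lie in $I$, and $\partial\beta=\alpha$, because
$$\begin{aligned}
\partial(-[135]+[136])&=-[35]+[15]+[36]-[16],\\
\partial(-[146]+[147])&=-[46]+[16]+[47]-[17],\\
\partial(-[157])&=-[57]+[17]-[15],\\
\partial([246]-[247])&=[46]-[26]-[47]+[27],\\
\partial[257]&=[57]-[27]+[25],
\end{aligned}$$
and everything except $-[35]+[36]-[26]+[25]$ cancels in the sum. Write $\alpha_{xx'},\beta_x,\beta_{x'}$ for the corresponding combinations of $1_{T\cup\{x,x'\}}$, $1_{T\cup x}$, $1_{T\cup x'}$. Since $\partial\alpha=0$, the boundary of $\alpha_{xx'}+\beta_x-\beta_{x'}$ in $E$ is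
$$(\alpha_x-\alpha_{x'})-(\partial\beta)_x+(\partial\beta)_{x'}=0.$$
So this element is a cycle in $E$ representing the generator of $H_4(E)$.

**Step 9: compute the connecting map $H_4(E)\to H_3(F)$.** In $C(1)$ the boundary of that element is
$$\Psi=\sum_T\beta_T\big((t_T+\zeta z_T)-(b_T+\zeta z_T)\big)=\sum_T\beta_T(t_T-b_T)\equiv\delta_1\beta|_1-\delta_7\beta|_7\quad\text{in }N_0, \tag{12}$$
where $\beta_T$ is the coefficient of $[T]$ in $\beta$, and $\beta|_i$ is the part of $\beta$ on sets containing $i$. We have $\beta|_7=[147]-[157]-[247]+[257]$, so $\delta_7\beta|_7=K_7$ exactly. And $\beta|_1=-[135]+[136]-[146]+[147]-[157]$, so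
$$\delta_1\beta|_1-K_1=\delta_1\big(-[157]+[137]-[135]\big)=d(\delta_1[1357]);$$
indeed removing $3$, $5$, $7$ from $[1357]$ carries the signs $-,+,-$, and removing $1$ gives $0$. By (11), in $H_3(F)=H_3(N)=\mathbb Z K_4$,
$$\Psi=K_1-K_7=\theta(1-\zeta)K_4=\begin{cases}0&\text{even }(\zeta=1),\\2\theta K_4&\text{odd }(\zeta=-1).\end{cases}$$

**Step 10: prove Theorem B.** $H(F)$ is $\mathbb Z$ in $h=3$ and $H(E)$ is $\mathbb Z$ in $h=4$, so the exact sequence of $F\subset C(1)$ gives $H_4(C(1))=\ker(\mathbb Z\xrightarrow{\Psi}\mathbb Z)$, $H_3(C(1))=\operatorname{coker}$, and zero otherwise: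
$$\text{even: }H_4=\mathbb Z,\ H_3=\mathbb Z;\qquad\text{odd: }H_4=0,\ H_3=\mathbb Z/2. \tag{13}$$
By (5), $H_{\rm ev}^{*,j_{\max}(D_1)}(L_1)=0$, and by (13), $H_{\rm ev}^{*,j_{\max}(D_1)-2}(L_1)\ne0$. All enhanced states of $D_1$ have even $j_{\max}(D_1)-j\ge0$. So $\overline j(L_1)=j_{\max}(D_1)-2=J$, and with $i=n_+-h$ the groups are those stated in Theorem B. In particular $H_{\rm ev}^{n_+-4,J}(L_1)=\mathbb Z\not\cong0=H_{\rm odd}^{n_+-4,J}(L_1)$. By Theorem A no diagram $D$ of $L_1$ satisfies $j_{\max}(D)=\overline j(L_1)$. The answer is no. $\blacksquare$

## 9. Infinitely many links, with any number of components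

For $r\ge1$ let $D_r$ be obtained from the chord picture of $D_1$ by replacing $x'$ with $r$ adjacent parallel chords $x'_1,\dots,x'_r$ from $z$ to $C$, all at position $s_0$. Let $L_r$ be its link, with any orientation. It has $n=8+r$ crossings and $k(\emptyset)=2$. We now prove Theorem C.

**Step 1: show that extra parallel chords do not change the first two rows.**

**Claim 2.** In both theories $H_*(C(0)(D_r))=0$, and $H_*(C(1)(D_r))$ is given by (13).

*Proof.* Induct on $r$, for any choice of signs satisfying (R1)–(R3); Sections 6–8 are the case $r=1$, and used only these rules. Let $r\ge2$. The states with $x'_r\notin S$ span a subcomplex, which is a complex for $D_{r-1}$ satisfying (R1)–(R3), and depths agree. Let $U$ be the quotient, spanned by states with $x'_r\in S$. Since $x'_r$ joins the distinct circles $C,z$ of $D_\emptyset$, such $S$ have $m(S)\ge1$. So $U=0$ in depth $0$, and in depth $1$ it has basis $1_S$ with $m(S)=1$, $x'_r\in S$.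

Let $y=x'_{r-1}$. If $x'_r\in S\not\ni y$, then in $D_S$ the strand running along the side of $x'_r$ facing $y$ joins the two ends of $y$, with no other chord end between them. So surgery along $y$ splits off a small circle, and $m(S\cup y)=m(S)$. Hence in depth $1$ the basis of $U$ consists of pairs $1_{S\cup y},1_S$. The elements with $y\notin S$ span a subcomplex of $U$. Removal of $y$ maps the basis of the quotient bijectively, up to signs, to the basis of this subcomplex, so the connecting map is an isomorphism and $U$ is acyclic. The inclusion of the complex for $D_{r-1}$ therefore induces isomorphisms in depths $0$ and $1$. $\square$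

**Step 2: deduce the value of $\min_Dj_{\max}(D)$.** As in Step 10 of Section 8, $\overline j(L_r)=j_{\max}(D_r)-2$, the even and odd homologies differ in that quantum degree, and by Theorem A no diagram of $L_r$ attains $\overline j(L_r)$. For any diagram $D$ of $L_r$ all $j(s)$ have the parity of $j_{\max}(D)$, by (1); so $j_{\max}(D)\equiv\overline j(L_r)\pmod2$. Together with $j_{\max}(D)\ge\overline j(L_r)$ this gives $j_{\max}(D)\ge\overline j(L_r)+2$. Therefore $\min_Dj_{\max}(D)=\overline j(L_r)+2$, attained by $D_r$.

**Step 3: distinguish the $L_r$ by the width of their homology.** We need the lowest degree as well, and read it from the all-$A$ state. For $r=1$ the surgery rule gives three circles: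

- $P$ runs through the arcs $(e_7,s_1),(e_1,s_3),(e_3,s_5),(e_5,s_7)$ of $C$.
- $R_1$ starts just after $e_0$, runs to $s_2$, jumps to $e_2$, runs to $s_4$, jumps to $e_4$, runs to $s_6$, jumps to $e_6$, runs to $s_0$, and returns along $z$ to just after $e_0$.
- $R_2$ starts just after $s_0$, arrives successively at $e_7,e_6,\dots,e_1$, jumping each time from $e_i$ to just after $s_i$, and from just after $s_1$ runs to $e_0$ and returns along $z$ to just after $s_0$.

These use $4+4+8=16$ arcs of $C$ and the two arcs of $z$, so there are no others. At crossing $i\in\{1,\dots,7\}$ the strand "before $s_i$ – after $e_i$" lies on $P$ ($i$ odd) or $R_1$ ($i$ even), and the strand "before $e_i$ – after $s_i$" lies on $R_2$. At $x$ and $x'$ the two strands lie on $R_1$ and $R_2$. For general $r$ there is an additional small circle between consecutive $x'_l,x'_{l+1}$, and the two outer strands of the row lie on $R_1$ and $R_2$. So the all-$A$ state of $D_r$ has $3+(r-1)=r+2$ circles, and at every crossing its two strands lie on different circles.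

For given $S$ the minimal $j$ is attained with all signs $-$ and equals $w+n_+-|S|-k(S)$. Removing an element from $S$ raises this by $2$ (merge) or $0$ (split). Starting from the all-$A$ state, the first removal is a merge. So the all-$A$, all-minus state is the only generator of minimal $j$. It survives to homology, and the lowest $j$ with nonzero homology is
$$\underline j(L_r)=w+n_+-n-(r+2)=n_+-2n_--(r+2).$$
As $\overline j(L_r)=w+n_++2-2=2n_+-n_-$, we get
$$\overline j(L_r)-\underline j(L_r)=n+r+2=2r+10.$$
Hence the $L_r$ are pairwise non-isotopic.

**Step 4: check that $L_r$ is a knot for $r$ even.** The four strand ends at the crossing of a chord with ends $s,e$ can be paired in three ways. The two smoothings give two of them, so passing straight through the crossing gives the third: it connects "before $s$" with "before $e$" and "after $s$" with "after $e$". The chords $x'_1,\dots,x'_r$ form a row of $r$ crossings between the strands of $C$ and $z$ at $s_0$. A strand changes between the $C$-side and the $z$-side at each crossing of the row, so for $r$ even it leaves the row on the circle on which it entered, and the row does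 not change connectivity. Then $z$ with $x$ is a kink: from before $e_0$, backward once around $z$, to after $e_0$. So it suffices to trace chords $1,\dots,7$ on $C$, whose endpoints have the cyclic order
$$s_1\,s_2\,e_1\,s_3\,e_2\,s_4\,e_3\,s_5\,e_4\,s_6\,e_5\,s_7\,e_6\,e_7.$$
Starting at $g_0$ forward, one traverses the $14$ arcs in the order
$$\begin{gathered}(e_7,s_1),(s_2,e_1),(e_2,s_4),(s_5,e_4),(e_5,s_7),(e_6,e_7),(s_6,e_5),\\(e_3,s_5),(s_3,e_2),(s_1,s_2),(e_1,s_3),(s_4,e_3),(e_4,s_6),(s_7,e_6),\end{gathered}$$
alternately forward and backward, and returns to $(e_7,s_1)$. For instance, arriving before $s_1$ one continues before $e_1$, so $(s_2,e_1)$ is traversed backward; arriving after $s_2$ one continues after $e_2$, so $(e_2,s_4)$ is traversed forward. All $14$ arcs occur, so $L_r$ is a knot.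

**Step 5: add split unknots.** Add a crossingless circle $o$ to a diagram $D$. Then $k(\emptyset)$ and all $k(S)$ increase by one, so $m$ is unchanged. $C(0)$ is unchanged, and $C(1)$ becomes $C(1)(D)$ plus the direct summand with $o$ marked $-$, which is a copy of $C(0)(D)$. If $C(0)(D)$ is acyclic, the depth-$0$ and depth-$1$ homologies are therefore unchanged in both theories, and $C(0)$ is still acyclic. So, adding circles to $D_r$ one at a time, the conclusions of Step 2 hold for $L_r$ with any number of split unknots added. Each added circle raises $\overline j$ by $1$ (since $j_{\max}$ rises by $1$) and lowers $\underline j$ by $1$ (the all-$A$, all-minus state is still the unique generator of minimal $j$). So for a fixed number of added circles these links are pairwise distinct. Taking $r$ even and $\mu-1$ added circles gives infinitely many $\mu$-component links without a diagram satisfying $j_{\max}(D)=\overline j$. $\blacksquare$
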